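# A genus 11 double cover and a disconnected Brill–Noether locus

Everything is over $\mathbb C$. Line bundles are written additively when convenient, so $L-2t$ means $L\otimes t^{-2}$ and $P(p)$ means $P\otimes\mathcal O(p)$. A sheaf is *generated* if its global sections generate it; "bpf" means base point free. Connectedness is topological, so scheme structures play no role.

## 1. A curve of genus 11 in $B_0\times\mathbb P^1$

Let $B_0$ be a hyperelliptic curve of genus $3$ and $t$ its hyperelliptic line bundle: $\deg t=2$, $h^0(t)=2$, $K_{B_0}=2t$. Choose $L\in\mathrm{Pic}^6(B_0)$ with $h^0(L-2t)=0$. This is possible, because the effective line bundles of degree $2$ form a $2$-dimensional subset of the $3$-dimensional $\mathrm{Pic}^2(B_0)$. Let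
$$C=\{c_0X^2+2c_1XY+c_2Y^2=0\}\subset B_0\times\mathbb P^1,\qquad c_i\in H^0(L)\ \text{general},$$
a general member of $|\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)|$. This curve has two quite different maps to $\mathbb P^1$. One has degree $4$ and factors through the first projection and the hyperelliptic pencil of $B_0$; the other is the second projection, of degree $6$. The whole argument rests on the fact that the pencils of degree $6$ on $C$ fall into two types that never meet. These two types will force the moduli space of rank $3$ bundles of degree $12$ with four sections to split into two closed pieces. We first collect the basic properties of $C$.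

**On $B_0$.** By Riemann–Roch $h^0(L)=4$. For $x,y\in B_0$ we have $h^0(L-x-y)=2+h^0(2t+x+y-L)$. The last bundle has degree $0$, so it has a section only if $L-2t=x+y$ is effective, which is excluded. So $h^0(L-x-y)=2$ always, and $L$ is very ample. Put $e=L-t$, of degree $4$. Then $h^0(e)=2+h^0(3t-L)=2$, because $L=3t$ would make $L-2t=t$ effective.

We also need the pencils of degree $3$. If $\deg D=3$ and $h^0(D)\ge2$, Riemann–Roch gives $h^0(D)=1+h^0(2t-D)$ with $\deg(2t-D)=1$. So $2t-D=x$ for a point $x$, and
$$D=2t-x=t+x'\ \text{ with } x+x'\in|t|,\qquad h^0(D)=2,\qquad x'\text{ is a base point of }|D|.\tag{1}$$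
It follows that $t$ is the only bpf pencil of degree $2$: if $D_2$ is another, then for any point $x$ the base divisor of $|D_2+x|$ is $x$, and by (1) $D_2+x=t+x'$ has base divisor $x'$; so $x=x'$ and $D_2=t$.

**Smoothness and genus of $C$.** The bundle $\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)$ is very ample, so $C$ is smooth by Bertini. By Künneth
$$H^1(L^{-1}\boxtimes\mathcal O(-2))=H^0(L^{-1})\otimes H^1(\mathcal O(-2))\oplus H^1(L^{-1})\otimes H^0(\mathcal O(-2))=0,$$
so $h^0(\mathcal O_C)=1$ and $C$ is connected. General $c_i$ have no common zero, so $\pi=\mathrm{pr}_1|_C:C\to B_0$ is finite of degree $2$. Let $\iota$ be its involution. Adjunction gives $K_C=\pi^*(K_{B_0}+L)=\pi^*(2t+L)$, of degree $20$, so $g(C)=11$.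

**The equation $y^2=s$.** Push $0\to L^{-1}\boxtimes\mathcal O(-2)\to\mathcal O\to\mathcal O_C\to0$ forward to $B_0$. Since $R^1\mathrm{pr}_{1*}(L^{-1}\boxtimes\mathcal O(-2))=L^{-1}$, we get $0\to\mathcal O\to\pi_*\mathcal O_C\to L^{-1}\to0$, split by the trace. So $\pi_*\mathcal O_C=\mathcal O\oplus L^{-1}$, where $L^{-1}$ is the anti-invariant part. Multiplication $L^{-1}\otimes L^{-1}\to\mathcal O$ is a section $s\in H^0(L^2)$, and $C=\{y^2=s\}$ in the total space of $L$, with $y\in H^0(\pi^*L)$ the tautological section. Since $C$ is smooth, $s$ has a reduced divisor, the branch divisor, of degree $12$. The projection formula gives $\pi_*\pi^*M=M\oplus(M-L)$, so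
$$h^0(\pi^*M)=h^0(M)+h^0(M-L)\quad\text{for every line bundle }M\text{ on }B_0.\tag{2}$$
In particular, if $\deg M=0$ and $\pi^*M$ is trivial, then $h^0(M)=1$ and $M$ is trivial, so $\pi^*$ is injective on line bundles of a given degree. Also
$$H:=H^0(\pi^*L)=H^0(L)\oplus\mathbb C\,y,\qquad\dim H=5.\tag{3}$$

**The pencil $T$ and the norm.** Put $T=\pi^*t$. It is bpf of degree $4$, and by (2) $H^0(T)=H^0(t)$ has dimension $2$. Note $K_C-2T=\pi^*L$. The norm $\mathrm{Nm}:\mathrm{Pic}(C)\to\mathrm{Pic}(B_0)$ is the homomorphism that sends $\mathcal O(\sum n_ip_i)$ to $\mathcal O(\sum n_i\pi(p_i))$. For example $\mathrm{Nm}(\pi^*M)=2M$, so $\mathrm{Nm}(T)=2t$. Since $p+\iota p=\pi^*(\pi(p))$ as divisors, $P\otimes\iota^*P=\pi^*\mathrm{Nm}(P)$.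

## 2. Brill–Noether loci and the statement that $C$ refutes

**Definition (stability).** A vector bundle $E$ has slope $\mu(E)=\deg E/\mathrm{rk}\,E$. It is stable if $\mu(F)<\mu(E)$ for every nonzero subsheaf $F$ of smaller rank; equivalently $\mu(Q)>\mu(E)$ for every quotient bundle $Q$ with $0<\mathrm{rk}\,Q<\mathrm{rk}\,E$.

Example: if $E$ is stable of rank $3$ and degree $12$, so of slope $4$, then $\mathrm{Hom}(E,T)=0$. The image of a nonzero map would be a rank one quotient of $E$ of degree $\le\deg T=4=\mu(E)$.

For a smooth projective curve of genus $g\ge2$, $M(n,d)$ is the moduli space of stable bundles of rank $n$ and degree $d$. Put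
$$B(n,d,k)=\{E\in M(n,d): h^0(E)\ge k\},\qquad \beta(n,d,k)=n^2(g-1)+1-k\bigl(k-d+n(g-1)\bigr).$$
The set $B(n,d,k)$ is closed by semicontinuity, and $\beta$ is called the Brill–Noether number.

In rank one the following is known for every such curve: $B(1,d,k)$ is non-empty if $\beta(1,d,k)\ge0$, and connected if $\beta(1,d,k)>0$. Peter Newstead, in "Higher rank Brill-Noether theory and coherent systems: Open questions", arXiv:2108.08169 (2021), asks whether, for $n\ge2$ too, $B(n,d,k)\neq\emptyset$ and $\beta(n,d,k)>0$ imply that $B(n,d,k)$ is connected. The claim is meant for every curve of genus $g\ge2$ and all $n\ge2$, $d$, $k\ge1$. It is false.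

**Theorem 1.** Let $B_0$ be a hyperelliptic curve of genus $3$ with hyperelliptic line bundle $t$. Let $L\in\mathrm{Pic}^6(B_0)$ with $h^0(L-2t)=0$. Let $C\subset B_0\times\mathbb P^1$ be a general member of $|\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)|$. Then $C$ is smooth of genus $11$, and $B(3,12,4)$ is the disjoint union of two non-empty closed subsets, although
$$\beta(3,12,4)=9\cdot10+1-4(4-12+30)=91-88=3>0.$$

**Theorem 2.** For general $C$ as in Theorem 1, $B(3,12,4)$ has exactly $9$ connected components. By Serre duality the same holds for $B(3,48,22)$, which has the same $\beta=3$.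

Here are some cases by hand. For $n=k=1$ we get $\beta(1,d,1)=g-(g-d)=d$, and $B(1,d,1)$ is the set of effective line bundles of degree $d$. It is empty for $d<0$. For $d\ge0$ it is the image of the irreducible variety $\mathrm{Sym}^dC$, hence connected.

Next, on our curve, look at $B(1,6,2)$. Here $\beta(1,6,2)=11-2(2-6+10)=-1$. Lemma 2 below shows that
$$B(1,6,2)=\{T(x+y):x,y\in C\}\ \sqcup\ \mathcal A,\qquad \mathcal A=\{A\in\mathrm{Pic}^6(C):h^0(A)\ge2,\ \mathrm{Nm}(A)=L\}.\tag{4}$$
Both sets are closed (the first is the image of $C\times C$, the second is cut out by closed conditions), disjoint and non-empty. So $B(1,6,2)$ is disconnected. This is no counterexample, since $n=1$ and $\beta<0$. But it tells us what to aim for: a space of rank $3$ bundles, with positive $\beta$, in which every member determines a pencil of degree at most $6$ on $C$. The pencil will come out as $|K_C-N-T|$, where $N$ is the determinant of the subsheaf generated by the four sections.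

## 3. Pencils, nets and webs on $C$

**Lemma 1.** $\pi^*L$ is very ample: $h^0(\pi^*L(-p-q))=3$ for all $p,q\in C$.

*Proof.* We must show that $p+q$ imposes two independent conditions on the $5$-dimensional space $H$. If $\pi(p)\neq\pi(q)$, or if $p=q$ is unramified, this holds already for $H^0(L)\subset H$, since $L$ is very ample (in the second case $\pi$ is a local isomorphism at $p$). If $q=\iota p\neq p$, then $y(p)=-y(\iota p)\neq0$, while some $a\in H^0(L)$ has $a(\pi(p))\ne0$ and takes the same value at both points. So $y$ and $a$ give independent vectors. If $p=q$ is a ramification point, $s$ vanishes simply at $\pi(p)$. In a coordinate $z$ at $p$ this means $y^2=z^2\cdot(\text{unit})$, so $y$ vanishes simply at $p$, while some $a\in H^0(L)$ does not vanish there. $\square$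

**Lemma 2.** Let $P$ be a line bundle on $C$ with $h^0(P)\ge2$.

(i) $\deg P\ge4$. If $\deg P=4$ then $P=T$. If $\deg P=5$ then $P=T(p)$ for some $p$. If $\deg P=6$ then either $P=T(x+y)$ for some $x,y\in C$, or $P\in\mathcal A$, and not both.

(ii) Each $A\in\mathcal A$ is bpf, $\pi_*A\cong\mathcal O_{B_0}^2$, $h^0(A)=2$, $A-T$ is not effective, and $\iota^*A\in\mathcal A$. Moreover $\mathcal A\ne\emptyset$.

(iii) $h^0(P)\ge3$ implies $\deg P\ge8$; $h^0(P)\ge4$ implies $\deg P\ge10$.

*Proof of (i).* Let $\deg P\le6$, and let $f:C\to\mathbb P^1$, of degree $a\le6$, be given by the moving part of a pencil in $|P|$.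

Suppose $f$ factors through $\pi$. Then $a=2a'$ with $a'\le3$, and $B_0$ has a bpf pencil of degree $a'$. Degree $1$ is impossible since $B_0$ is not rational. Degree $3$ is excluded by (1), which produces a base point. Degree $2$ gives $t$. So the moving part is $T$, and $P=T(D)$ with $D$ effective of degree $\deg P-4$.

Suppose $f$ does not factor through $\pi$. Let $\Gamma$ be the image of $(\pi,f):C\to B_0\times\mathbb P^1$. If $(\pi,f)$ were not birational onto $\Gamma$, it would have degree $2$ onto $\Gamma$, and $\Gamma\to B_0$ would be finite of degree $1$ onto a smooth curve, hence an isomorphism, and $f$ would factor. So it is birational, and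
$$\Gamma\equiv2[B_0\times pt]+a[pt\times\mathbb P^1],\qquad K_{B_0\times\mathbb P^1}\equiv-2[B_0\times pt]+4[pt\times\mathbb P^1].$$
Hence $2p_a(\Gamma)-2=\Gamma^2+\Gamma\cdot K=4a+(8-2a)$, that is, $p_a(\Gamma)=a+5$. Since $p_a(\Gamma)\ge g(C)=11$, we get $a=6$, $p_a(\Gamma)=11$, and $C\cong\Gamma$. As $\mathrm{Pic}(B_0\times\mathbb P^1)=\mathrm{pr}_1^*\mathrm{Pic}(B_0)\oplus\mathbb Z$, we have $\Gamma\in|M\boxtimes\mathcal O(2)|$ with $\deg M=6$. Adjunction gives $\pi^*(K_{B_0}+M)=K_C=\pi^*(K_{B_0}+L)$, and injectivity of $\pi^*$ gives $M=L$. For $c\in\mathbb P^1$ the scheme $\Gamma\cap(B_0\times c)$, viewed as a divisor on $\Gamma$, is $f^*(c)$; viewed as a divisor on $B_0$, it lies in $|L|$. So $\mathrm{Nm}(f^*\mathcal O(1))=L$. Since $a=6$, we have $\deg P=6$ and $P=f^*\mathcal O(1)\in\mathcal A$.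

The two cases exclude each other in degree $6$: $\mathrm{Nm}(T(x+y))=2t+\pi(x)+\pi(y)\neq L$, because $L-2t$ is not effective.

*Proof of (ii).* Let $A\in\mathcal A$. By (i) $A$ is not of the form $T(x+y)$, so for any pencil in $|A|$ the second case holds: $f$ does not factor through $\pi$, and $A=f^*\mathcal O(1)$ is bpf. Write $\Gamma_A\cong C$ for the image of $(\pi,f)$, a member of $|L\boxtimes\mathcal O(2)|$. Push
$$0\to L^{-1}\boxtimes\mathcal O(-1)\to\mathcal O\boxtimes\mathcal O(1)\to A\to0$$
forward to $B_0$. All direct images of the left term vanish, so $\pi_*A\cong\mathcal O^2$ and $h^0(A)=2$. If $A-T$ were effective, then $A=T(x+y)$, a contradiction. Since $\mathrm{Nm}(\iota^*A)=\mathrm{Nm}(A)$, also $\iota^*A\in\mathcal A$. Finally $\mathrm{pr}_2^*\mathcal O(1)|_C$ has degree $6$, $h^0\ge2$, and norm $L$ (intersect $C$ with $B_0\times c$), so it lies in $\mathcal A$.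

*Proof of (iii).* Suppose $h^0(G)\ge3$ and $\deg G\le7$. Adding points, assume $\deg G=7$. For every $p$, $h^0(G(-p))\ge2$, so by (i) either $G(-p)\in\mathcal A$ or $G(-p)-T$ is effective. In the first case $\mathcal O_{B_0}(\pi(p))=\mathrm{Nm}(G)-L$ is a fixed line bundle of degree $1$ with $h^0=1$. So $\pi(p)$ is fixed, and this happens for at most two $p$. Hence for infinitely many $p$ the bundle $G-T$ has a nonzero section vanishing at $p$. A one-dimensional space of sections has only finitely many zeros, so $h^0(G-T)\ge2$ with $\deg(G-T)=3$, contradicting (i).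

Suppose $h^0(P)\ge4$ and $\deg P\le9$; adding points, assume $\deg P=9$. Then $\deg(P-T)=5$, so $h^0(P-T)\le2$ by what we just proved. A basis of $H^0(T)$ has no common zero, so we have the exact sequence (the base-point-free pencil trick)
$$0\to P-T\to P\otimes H^0(T)\to P+T\to0.$$
It gives $h^0(P+T)\ge8-2=6$. Riemann–Roch in degree $13$ reads $h^0(P+T)=3+h^0(K_C-P-T)$. So $h^0(K_C-P-T)\ge3$ in degree $7$, a contradiction. $\square$

In particular $C$ is not hyperelliptic. Clifford's theorem, with its equality case, then says that a line bundle of degree $12$ has $h^0\le6$ and one of degree $8$ has $h^0\le4$. (A nonspecial bundle of degree $12$ has only $h^0=2$, and every effective bundle of degree $8$ is special.)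

For $A\in\mathcal A$ put $N_A:=K_C-T-A$. Since $K_C=2T+\pi^*L$ and $A\otimes\iota^*A=\pi^*\mathrm{Nm}(A)=\pi^*L$,
$$N_A=T\otimes\iota^*A,\qquad\deg N_A=10,\qquad\pi_*N_A\cong t\otimes\mathcal O^2,\qquad h^0(N_A)=4,\tag{5}$$
and $N_A$ is bpf, being a product of two bpf bundles.

The next lemma controls $3$-dimensional spaces of sections of $\pi^*L$ with a large base locus. It will be the main input for stability.

**Lemma 3.** Let $V\subset H$ be $3$-dimensional with $V\not\subset H^0(L)$, all of whose elements vanish on an effective divisor $\hat D$ of degree $4$. Then there is $0\ne\sigma\in H^0(B_0,e)$ with $V\cap H^0(L)=\sigma H^0(t)$ and $\hat D\le\pi^*\mathrm{div}(\sigma)$.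

*Proof.* By (3), $V$ contains some $y+a$ with $a\in H^0(L)$. So $\hat D$ lies in $C\cap\{y=-a\}$, a subscheme of the graph of the section $-a$ in the total space of $L$. The graph projects isomorphically to $B_0$. Hence $\pi$ maps $\hat D$ isomorphically onto a divisor $D'$ of degree $4$ on $B_0$, and $\hat D\le\pi^*D'$. The space $V\cap H^0(L)$ has dimension $2$. Its elements vanish on $\hat D$, hence, through the isomorphism $\hat D\cong D'$, on $D'$. So $h^0(L-D')\ge2$ in degree $2$, which forces $L-D'=t$ and $V\cap H^0(L)=H^0(L-D')=\sigma H^0(t)$, where $\sigma\in H^0(L-t)=H^0(e)$ has divisor $D'$. $\square$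

## 4. Generated sheaves and kernel bundles

Three facts about a smooth curve are used freely. A subsheaf of a bundle is a bundle. A subsheaf is *saturated* if the quotient is torsion free (equivalently locally free); if $F_1\subset F_2$ are saturated in the same bundle and have equal rank, then $F_1=F_2$, because $F_2/F_1$ is torsion inside a torsion-free sheaf. If $F\subset E$ have the same rank, the *colength* of $F$ is the length of $E/F$, and $E^*\subset F^*$ then has the same colength. Example: for a point $q$ and a nonzero functional $\lambda$ on the fibre $E|_q$, the kernel of $E\to E|_q\to\mathbb C_q$ has colength $1$.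

**Lemma 4.** (a) A generated bundle $F$ is of the form $\mathcal O^a\oplus F''$ with $F''$ generated and $H^0(F''^*)=0$.

(b) If $I$ is a generated bundle of rank $r\in\{1,2,3\}$ and $H^0(I^*)=0$, then $\deg I\ge4,8,10$ respectively.

*Proof.* (a) A nonzero map $F\to\mathcal O$ is nonzero on some global section, whose image is a nonzero constant. So the map is split surjective. Its kernel is a direct summand, hence a quotient of $F$, hence generated. Iterate.

(b) A generating space of sections has dimension $\ge r+1$; otherwise $\mathcal O^r\to I$ is an isomorphism and $H^0(I^*)\ne0$. Moreover $r+1$ general sections from it still generate $I$: at a given point they fail if an $r\times(r+1)$ matrix has rank $<r$, which is a condition of codimension $2$, and the points form a $1$-dimensional family. Let $S$ be their span, of dimension $r+1$. Dualizing $0\to(\det I)^{-1}\to S\otimes\mathcal O\to I\to0$ gives $0\to I^*\to S^*\otimes\mathcal O\to\det I\to0$. Since $H^0(I^*)=0$, $S^*$ embeds in $H^0(\det I)$. So $h^0(\det I)\ge r+1$, and Lemma 2 (i), (iii) gives the bounds. $\square$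

**Lemma 5.** Let $E$ be stable of rank $3$ and degree $12$.

(a) $E$ has no generated subsheaf $I$ of rank $1$ or $2$ with $H^0(I^*)=0$, and any three linearly independent sections of $E$ are generically independent.

(b) $h^0(E)\le4$.

*Proof.* (a) Such an $I$ would have slope $\ge4=\mu(E)$ by Lemma 4(b), contradicting stability. If three independent sections generated a subsheaf $F$ of rank $\le2$, write $F=\mathcal O^a\oplus F''$ by Lemma 4(a). The first claim gives $F''=0$, so $3\le h^0(\mathcal O^a)=a\le2$, absurd.

(b) Suppose $V\subset H^0(E)$ has dimension $5$. By (a), $\ker(\wedge^3V\to H^0(\det E))$ contains no nonzero decomposable vector $v_1\wedge v_2\wedge v_3$. So the linear space $\mathbb P(\ker)\subset\mathbb P^9$ misses the Grassmannian $G(3,5)$, which has dimension $6$. Hence $\dim\mathbb P(\ker)\le2$, so $\dim\ker\le3$ and $h^0(\det E)\ge10-3=7$ in degree $12$, contradicting Clifford. $\square$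

**Definition (kernel bundle).** For a line bundle $N$ and a subspace $U\subset H^0(N)$ put $M_U:=\ker(U\otimes\mathcal O\to N)$.

We always have $H^0(M_U)=0$, because $U\to H^0(N)$ is injective. If $U$ generates $N$, then $0\to N^{-1}\to U^*\otimes\mathcal O\to M_U^*\to0$ is exact, so $M_U^*$ is generated by $U^*$ and $\det M_U^*=N$; the fibre is $M_U|_q=\{u\in U:u(q)=0\}$. Example: for $U=H^0(T)$ the bundle $M_U$ has rank one and determinant $T^{-1}$, so $M_U^*=T$.

**Maps from $M_U^*$ to $T$.** These decide stability later, so we compute them once and for all. Let $t_0,t_1$ be a basis of $H^0(T)$. Then $\mathrm{Hom}(M_U^*,T)=H^0(M_U\otimes T)$ is the kernel of $U\otimes H^0(T)\to H^0(N+T)$. An element $u_0\otimes t_0+u_1\otimes t_1$ lies in it iff $u_0t_0+u_1t_1=0$. Since $t_0,t_1$ have no common zero, it then equals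
$$s_\sigma=\sigma t_1\otimes t_0-\sigma t_0\otimes t_1,\qquad\sigma\in H^0(N-T),\quad\sigma H^0(T)\subset U.\tag{6}$$
Its value at $q$, in a trivialization of $T|_q$, is $t_0(q)\,\sigma t_1-t_1(q)\,\sigma t_0=\sigma\tau_q\in M_U|_q\subset U$, where $\tau_q=t_0(q)t_1-t_1(q)t_0$ is a nonzero section of $T$ vanishing at $q$. So, up to a nonzero scalar independent of $\sigma$, the value of $s_\sigma$ at $q$ is $\sigma\tau_q$.

## 5. The subsheaf generated by the four sections

Write $B:=B(3,12,4)$.

**Step 1: presenting the generated subsheaf.** This step attaches to each $E\in B$ a line bundle $N$ and a space $U$. Let $W=H^0(E)$, of dimension exactly $4$ by Lemma 5(b), and let $E'\subset E$ be the subsheaf generated by $W$. By Lemma 4(a), $E'=\mathcal O^a\oplus E''$, and by Lemma 5(a) $\mathrm{rk}\,E''\in\{0,3\}$. Rank $0$ is impossible, since then $4\le h^0(\mathcal O^a)=a\le3$. So $E'=E''$ has rank $3$ and $H^0(E'^*)=0$. With $N=\det E'$,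
$$0\to N^{-1}\to W\otimes\mathcal O\to E'\to0,\qquad 0\to E'^*\to W^*\otimes\mathcal O\to N\to0.\tag{7}$$
As $H^0(E'^*)=0$, $U:=W^*$ embeds in $H^0(N)$. It generates $N$, and $E'=M_U^*$. Let $\delta$ be the length of $E/E'$. Then $\deg N=12-\delta$, and Lemma 4(b) gives $\deg N\ge10$, so $\delta\in\{0,1,2\}$.

**Step 2: a pencil of degree $4+\delta$.** This step uses $T$ to convert $N$ into a line bundle that Lemma 2 classifies. By stability $\mathrm{Hom}(E,T)=H^0(E^*\otimes T)=0$. Since $E^*\subset E'^*$ has colength $\delta$, $h^0(E'^*\otimes T)\le\delta$. This space is the kernel of $U\otimes H^0(T)\to H^0(N+T)$, so that map has rank $\ge8-\delta$. Riemann–Roch gives $h^0(N+T)=(16-\delta)-10+h^0(K_C-N-T)$. Hence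
$$h^0(K_C-N-T)\ge2,\qquad\deg(K_C-N-T)=4+\delta.\tag{8}$$

**Step 3: the possible $N$.** Apply Lemma 2(i) to (8), and recall $K_C-2T=\pi^*L$.

* If $\delta=0$, then $K_C-N-T=T$, so $N=\pi^*L$.
* If $\delta=1$, then $K_C-N-T=T(p)$, so $N=\pi^*L(-p)$ for some $p$.
* If $\delta=2$, then either $K_C-N-T=T(p+q)$ and $N=\pi^*L(-p-q)$, which is impossible since $h^0(N)\ge\dim U=4$ but $h^0(\pi^*L(-p-q))=3$ by Lemma 1; or $K_C-N-T=A\in\mathcal A$, so $N=N_A$, and then $U=H^0(N_A)$ because both have dimension $4$.

So the two types of pencil in (4) have become a dichotomy on $B$: either $\delta\le1$ and $N\subset\pi^*L$, or $\delta=2$ and $N=N_A$.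

## 6. Two closed conditions that split $B(3,12,4)$

The first thing to try is to split $B$ by the number $\delta$: put $\{\delta=2\}$ on one side and $\{\delta\le1\}$ on the other. One half works. In a family over a reduced base, $h^0=4$ is constant on $B$, so the spaces $W$ form a bundle, the cokernel of evaluation restricts to $E/E'$ on each fibre, and the length of this finite sheaf is upper semicontinuous. So $\{\delta=2\}$ is closed. But the same argument shows only that $\{\delta\le1\}$ is open, and for a disconnection we need it closed. The trouble is that $\delta$ can go up in a limit: the limit of the subsheaves $E'$ need not be the subsheaf generated by the limit sections. This really occurs, for Section 10 exhibits bundles with $\delta=1$ as limits of bundles with $\delta=0$. So one must rule out a jump from $\delta\le1$ to $\delta=2$, and $\delta$ alone cannot do it.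

The way past this is to replace the subsheaf $E'$, which does not vary well, by a nonzero map from a *fixed* bundle (or from one that varies with the compact parameter $A$). The existence of such a map survives limits. Let
$$M_H=\ker(H\otimes\mathcal O\to\pi^*L),\qquad M_A=M_{H^0(N_A)},$$
of ranks $4$ and $3$, and define
$$Z=\{E\in B:\mathrm{Hom}(M_H^*,E)\neq0\},\qquad Y=\{E\in B:\exists A\in\mathcal A,\ \mathrm{Hom}(M_A^*,E)\neq0\}.\tag{9}$$

**Step 4: $B=Y\cup Z$.** This step shows that the two conditions cover all cases of Step 3. If $\delta=2$, then $M_A^*=E'\subset E$, so $E\in Y$. If $\delta\le1$, then $N\subset\pi^*L$, so $U\subset H^0(N)\subset H$ and $E'^*=\ker(U\otimes\mathcal O\to\pi^*L)\subset M_H$. Dually there is a nonzero map $M_H^*\to E'\subset E$, so $E\in Z$.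

**Step 5: $Y$ and $Z$ are closed.** This step supplies what $\delta$ could not. $M(3,12)$ is a geometric quotient of an open subset $R$ of a Quot scheme, with a universal family $\mathcal E$ on $R\times C$. It carries the quotient topology, so it suffices that preimages in $R$ are closed. $B$ is closed. The preimage of $Z$ is the intersection of that of $B$ with $\{r:h^0(M_H\otimes\mathcal E_r)>0\}$, closed by semicontinuity.

For $Y$, use a Poincaré bundle to get a line bundle $\mathcal N$ on $\mathcal A_{\rm red}\times C$ restricting to $N_A$ on $\{A\}\times C$, and let $\rho$ be the projection to $\mathcal A_{\rm red}$. As $h^0(N_A)=4$ is constant, $\rho_*\mathcal N$ is locally free of rank $4$ and commutes with base change. As every $N_A$ is bpf, $\rho^*\rho_*\mathcal N\to\mathcal N$ is surjective, and its kernel is a vector bundle restricting to $M_A$ on $\{A\}\times C$. So $\{(A,r):h^0(M_A\otimes\mathcal E_r)>0\}$ is closed in $\mathcal A_{\rm red}\times R$. Its image in $R$ is closed because $\mathcal A$, a closed subset of $\mathrm{Pic}^6(C)$, is proper. Intersect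 with the preimage of $B$.

**Step 6: what a nonzero map tells us.** This step shows that the maps in (9) recover $E'$. Let $M\in\{M_H,M_A\}$, let $0\ne f:M^*\to E$ with $E\in B$, and let $I$ be its image. Then $I$ is generated, and $I^*\subset M$ gives $H^0(I^*)\subset H^0(M)=0$. By Lemma 5(a) $\mathrm{rk}\,I=3$. Let $W_1\subset H^0(E)$ be the image of the generating sections of $M^*$, coming from $H^*$ or $H^0(N_A)^*$. It generates $I$, and $I$ is not trivial, so $\dim W_1\ge4$. Hence $W_1=H^0(E)=W$ and $I=E'$.

* If $M=M_A$, then $f$ is a surjection $M_A^*\to E'$ of rank $3$ bundles, so $E'\cong M_A^*$ and $N\cong N_A$.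
* If $M=M_H$, the surjection $H^*\to W$ dualizes to an inclusion $U=W^*\subset H$. The map $H^*\otimes\mathcal O\to E'$ factors both through $M_H^*$ and through $W\otimes\mathcal O$. Dualizing, $E'^*\subset M_H\cap(U\otimes\mathcal O)=\ker(U\otimes\mathcal O\to\pi^*L)$. Both $E'^*$ and this kernel are saturated of rank $3$ in $U\otimes\mathcal O$, hence equal. So $N\cong(U\otimes\mathcal O)/E'^*$ is isomorphic to the image of $U\otimes\mathcal O$ in $\pi^*L$, and $\pi^*L-N$ is effective.

**Step 7: $Y\cap Z=\emptyset$.** This step finishes the splitting. If $E$ were in both, Step 6 would give $N\cong N_A$ and $\pi^*L-N_A$ effective. By (5), $\pi^*L-N_A=\pi^*L-T-\iota^*A=A-T$, which is not effective by Lemma 2(ii). So $B=Y\sqcup Z$ with both closed. Moreover, by Steps 3, 4 and 7, $Z=\{\delta\le1\}$ and $Y=\{\delta=2\}$.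

**Remark (the determinant also separates).** By Step 3, $\det E$ is $\pi^*L(q-p)$ for some $p,q\in C$ if $\delta\le1$ (take $p=q$ if $\delta=0$), and it is $N_A(q_1+q_2)$ if $\delta=2$. These line bundles form two closed subsets of $\mathrm{Pic}^{12}(C)$, images of $C\times C$ and of $\mathcal A\times C\times C$. They are disjoint: an equality $\pi^*L(q-p)=N_A(q_1+q_2)$ means $A(q)=T(q_1+q_2+p)$, a bundle of degree $7$, so $h^0=2$ by Lemma 2(iii). Computed from $A$, which is bpf, the base divisor of its complete linear system is $q$; computed from $T$, it is $q_1+q_2+p$. The degrees $1$ and $3$ differ. So the continuous map $\det$ gives a second proof that $Y$ and $Z$ are closed and disjoint. The conditions (9) carry more information, namely $E'\cong M_A^*$ for a single $A$, and Theorem 2 uses that.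

## 7. Stable bundles of both kinds

It remains to show that $Y$ and $Z$ are non-empty. The candidates are $M_U^*$ itself and small enlargements of it.

**Lemma 6 (stability criterion).** Let $N$ be generated by a $4$-dimensional $U\subset H^0(N)$, $\deg N=12-\delta$, $0\le\delta\le2$. Let $E^*\subset M_U$ be a subsheaf of colength $\delta$, so that $E$ has rank $3$, degree $12$, and $E\supset M_U^*$. Then $E$ is stable, with $h^0(E)\ge4$, provided

(α) $\mathrm{Hom}(E,T)=0$, and

(β) there is no $3$-dimensional $V\subset U$ such that $V\subset H^0(N(-D))$ for some effective $D$ with $\deg D=\deg N-8$, and $M_V:=\ker(V\otimes\mathcal O\to N)\subset E^*$.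

*Proof.* $H^0(E)\supset H^0(M_U^*)\supset U^*$, because $H^0(N^{-1})=0$. Suppose $E$ is not stable. Then it has a quotient bundle $Q$ of rank $r\in\{1,2\}$ with $\deg Q\le4r$. The image $I$ of $M_U^*\to Q$ has rank $r$, since $M_U^*\subset E$ has full rank. It is generated by the image of $U^*$, and $H^0(I^*)\subset H^0(M_U)=0$. By Lemma 4(b) $\deg I\ge4r$, so $Q=I$ and $\deg Q=4r$. In particular $Q$ is generated and $H^0(Q^*)=0$.

If $r=1$: $Q$ is generated and not trivial, so $h^0(Q)\ge2$ with $\deg Q=4$, and $Q=T$ by Lemma 2(i), contradicting (α).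

If $r=2$: let $S$ be the image of $U^*$ in $H^0(Q)$. Since $S$ generates $Q$ and $Q$ is not trivial, $\dim S\ge3$.

*Case $\dim S=4$.* Suppose $\ker(\wedge^2S\to H^0(\det Q))$ contained no nonzero decomposable vector. As $G(2,4)$ is a hypersurface in $\mathbb P^5$, the kernel would have dimension $\le1$, so $h^0(\det Q)\ge5$ in degree $8$, contradicting Clifford. So two independent sections lie in a line subbundle $A_1\subset Q$, and $\deg A_1\ge4$ by Lemma 2(i). Then $Q/A_1$ is a generated line bundle of degree $\le4$ with $H^0((Q/A_1)^*)\subset H^0(Q^*)=0$. So it is not trivial, has $h^0\ge2$, and equals $T$. The composite $E\to Q\to T$ contradicts (α).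

*Case $\dim S=3$.* Put $V=S^*\subset U$. The map $U^*\otimes\mathcal O\to Q$ factors through $S\otimes\mathcal O$ and also through $M_U^*\subset E$. Dualizing, $Q^*\subset V\otimes\mathcal O$ and $Q^*\subset E^*\subset M_U$ inside $U\otimes\mathcal O$. So $Q^*\subset M_U\cap(V\otimes\mathcal O)=M_V$. Both $Q^*$ and $M_V$ are saturated of rank $2$ in $V\otimes\mathcal O$, hence equal, and $M_V=Q^*\subset E^*$. The image of $V\otimes\mathcal O\to N$ is isomorphic to $(V\otimes\mathcal O)/Q^*\cong\det Q$, of degree $8$. So it is $N(-D)$ with $\deg D=\deg N-8$, and $V\subset H^0(N(-D))$. This contradicts (β). $\square$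

**Step 8: $Z\neq\emptyset$.** This step applies the criterion with $\delta=0$ and $N=\pi^*L$. The $3$-dimensional subspaces $U_0\subset H^0(L)$ form a $\mathbb P^3$. Those with a base point $b$ are the $H^0(L(-b))$, a $1$-dimensional family. Those containing $\sigma H^0(t)$ for some $0\ne\sigma\in H^0(e)$ form a family of dimension $\le2$: a $\mathbb P^1$ of choices for $\sigma$ up to scalar, then a $\mathbb P^1$ of $U_0$. Choose $U_0$ outside both, and put
$$U=U_0\oplus\mathbb C\,y\subset H,\qquad N=\pi^*L,\qquad E=M_U^*.$$
As $U_0$ has no base point on $B_0$, $U$ generates $\pi^*L$.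

(α) By (6), $\mathrm{Hom}(E,T)$ consists of the $\sigma\in H^0(\pi^*L-T)=H^0(\pi^*e)$ with $\sigma H^0(t)\subset U$. By (2), $H^0(\pi^*e)=H^0(e)\oplus H^0(e-L)=H^0(e)$, so $\sigma H^0(t)\subset U\cap H^0(L)=U_0$, and $\sigma=0$ by the choice of $U_0$.

(β) Let $V\subset U$ be $3$-dimensional, vanishing on $D$ with $\deg D=12-8=4$. If $V\subset H^0(L)$, then $V=U_0$, which has no base point, a contradiction. Otherwise Lemma 3 gives $\sigma H^0(t)=V\cap H^0(L)\subset U_0$ with $\sigma\neq0$, a contradiction.

So $E$ is stable with $h^0(E)\ge4$. The inclusion $M_U\subset M_H$ dualizes to a nonzero map $M_H^*\to E$, so $E\in Z$.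

The second condition on $U_0$ cannot be dropped. If $\sigma H^0(t)\subset U_0$ with $\sigma\ne0$, then $s_\sigma$ is a nonzero map $M_U^*\to T$, and $M_U^*$ is not stable.

**Step 9: $Y\ne\emptyset$; in fact every $A\in\mathcal A$ occurs.** This step applies the criterion with $\delta=2$. Let $A\in\mathcal A$, $A'=\iota^*A$, $N=N_A=T\otimes A'$ and $U=H^0(N)$. For $q\in C$ put $U_q=\{u\in U:u(q)=0\}=M_U|_q$, of dimension $3$. Choose $q_1\ne q_2$ in $C$ and $0\neq\lambda_i\in U_{q_i}^*$, and let $E^*=\ker(M_U\to\mathbb C_{q_1}\oplus\mathbb C_{q_2})$ be defined by $\lambda_1,\lambda_2$. It has colength $2$.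

(β) Let $V\subset H^0(N(-D))$ be $3$-dimensional with $\deg D=10-8=2$, and let $x\in\mathrm{Supp}\,D$. Then $V\subset U_x$, so $V=U_x$ by dimension. Thus only the family $\{U_x\}_{x\in C}$ must be considered.

If $V=U_x\ne U_{q_1}$, then $q_1$ is not a base point of $V$, and the fibre of $M_V$ at $q_1$ is the plane $U_x\cap U_{q_1}\subset U_{q_1}$. If $M_V\subset E^*$, then $\lambda_1$ kills this plane. So $[\lambda_1]\in\mathbb P(U_{q_1}^*)\cong\mathbb P^2$ is the point given by evaluation at $x$, restricted to $U_{q_1}$. This point depends algebraically on $x$ in the open set $\{x:U_x\neq U_{q_1}\}\subset C$.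

If $V=U_{q_1}$, then $M_U/M_V\subset(U/V)\otimes\mathcal O$ is torsion free. So $M_V\subset M_U$ is a subbundle of rank $2$, its fibre at $q_1$ is a plane in $U_{q_1}$, and again $M_V\subset E^*$ allows only one point $[\lambda_1]$.

Hence (β) holds for $[\lambda_1]$ outside a set $\Sigma\subset\mathbb P^2$ of dimension $\le1$, for any $\lambda_2$.

(α) Here $N-T=A'$ and $\sigma H^0(T)\subset U=H^0(N)$ is automatic. So by (6)
$$\mathrm{Hom}(E,T)=\{\sigma\in H^0(A'):\lambda_i(\sigma\tau_{q_i})=0,\ i=1,2\}.$$
The maps $H^0(A')\to U_{q_i}$, $\sigma\mapsto\sigma\tau_{q_i}$, are injective and $h^0(A')=2$. So the forms $\ell_i(\sigma)=\lambda_i(\sigma\tau_{q_i})$ on $H^0(A')$ can be prescribed arbitrarily by choosing $\lambda_i$. Choose first $\lambda_1$ with $[\lambda_1]\notin\Sigma$ and $\ell_1\neq0$ (the condition $\ell_1=0$ is one point of $\mathbb P^2$), and then $\lambda_2$ with $\ell_2$ not proportional to $\ell_1$; in particular $\lambda_2\neq0$. Then $\ell_1,\ell_2$ have no common zero except $\sigma=0$, so $\mathrm{Hom}(E,T)=0$, and (β) holds.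

So $E$ is stable, $h^0(E)\ge4$ and $M_A^*\subset E$. Hence $E\in Y$. As $\mathcal A\neq\emptyset$ by Lemma 2(ii), $Y\ne\emptyset$.

Steps 4–9 prove Theorem 1: $B(3,12,4)=Y\sqcup Z$ with $Y,Z$ closed, disjoint and non-empty, while $\beta(3,12,4)=3>0$. $\blacksquare$

## 8. Singular quadrics and the eight elements of $\mathcal A$

The rest of the notes proves Theorem 2. This section shows that $|\mathcal A|=8$ for general $C$, by matching pairs $\{A,\iota^*A\}$ with the singular members of a pencil of quadrics in $\mathbb P^3$.

**Step 10: the quadric through $B_0$.** This step determines the quadratic relations among sections of $L$. First, $e$ is bpf: if $h^0(e-b)=2$, then $e-b=t+x'$ by (1), and $L-2t=b+x'$ would be effective. The map $H^0(t)\otimes H^0(e)\to H^0(L)$ has kernel $H^0(e-t)=H^0(L-2t)=0$ by the pencil trick, so it is an isomorphism of $4$-dimensional spaces. With bases $t_0,t_1$ and $e_0,e_1$, the four products $t_ie_j$ are coordinates on $\mathbb P^3=\mathbb P(H^0(L)^*)$, and $B_0\subset\mathbb P^3$ lies on the quadric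
$$q_0=(t_0e_0)(t_1e_1)-(t_0e_1)(t_1e_0)\in\mathrm{Sym}^2H^0(L).$$
This form has rank $4$, so the quadric is smooth and isomorphic to $\mathbb P^1\times\mathbb P^1$. Lines of one ruling meet $B_0$ in divisors of $|t|$ and lines of the other in divisors of $|e|$. The quadric is the only one containing $B_0$: another would cut on it a divisor of type $(2,2)$ containing $B_0$, but a general line of the second ruling meets such a divisor in two points, while it meets $B_0$ in $4$ distinct points. So the kernel of $\mathrm{Sym}^2H^0(L)\to H^0(L^2)$ is $\mathbb C q_0$.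

**Step 11: four singular members.** This step sets up the pencil. Let $\Theta=c_1^2-c_0c_2\in\mathrm{Sym}^2H^0(L)$. On $C$ we have
$$(c_0X+c_1Y)^2=(c_1^2-c_0c_2)Y^2,\qquad(c_1X+c_2Y)^2=(c_1^2-c_0c_2)X^2,$$
obtained by adding $c_0$, respectively $c_2$, times the equation of $C$. Also
$$w:=\frac{c_0X+c_1Y}{Y}=-\frac{c_1X+c_2Y}{X}$$
by the equation of $C$, so $w$ is a section of $\pi^*L$ with $w^2=\Theta|_{B_0}$. The two values of $X/Y$ on a fibre have sum $-2c_1/c_0$, so $w$ is anti-invariant under $\iota$. It is not zero, since otherwise $\Theta|_{B_0}=0$ and every fibre of $\pi$ would be nonreduced. The anti-invariant sections of $\pi^*L$ are $\mathbb C y$, so after rescaling we may take $y=w$, and then $\Theta|_{B_0}=s$.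

By Step 10 the quadratic forms restricting to $s$ on $B_0$ are exactly the $\Theta+\lambda q_0$, $\lambda\in\mathbb C$. The polynomial $\det(\Theta+\lambda q_0)$ is a quartic in $\lambda$ with leading coefficient $\det q_0\ne0$. For general $c_i$ it has $4$ distinct roots. Indeed this is an open condition on $(c_0,c_1,c_2)$, and it is satisfied when, in coordinates with $q_0=\sum x_i^2$, $\Theta=\mathrm{diag}(0,a,b,c)$ with $a,b,c$ distinct and nonzero; a form of rank $3$ can be written as $c_1^2-c_0c_2$, and the quartic is $\lambda(\lambda+a)(\lambda+b)(\lambda+c)$. The multiplicity of a root is at least the corank of the form, so the four singular members of $\Theta+\mathbb Cq_0$ have rank exactly $3$. From now on $C$ is general in this sense.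

**Step 12: the map $A\mapsto\Theta_A$.** This step attaches one of the four members to each $A\in\mathcal A$. For a basis of $H^0(A)$, the proof of Lemma 2 gives
$$C\cong\Gamma_A=\{c_0^AX^2+2c_1^AXY+c_2^AY^2=0\}\subset B_0\times\mathbb P^1,\qquad c_i^A\in H^0(L),$$
over $B_0$. The discriminant $(c_1^A)^2-c_0^Ac_2^A\in H^0(L^2)$ is nonzero, because $\Gamma_A$ is reduced, and it vanishes at the $12$ branch points. So its divisor is the branch divisor, and after rescaling the equation it equals $s$ on $B_0$. Thus $\Theta_A:=(c_1^A)^2-c_0^Ac_2^A\in\mathrm{Sym}^2H^0(L)$ lies in $\Theta+\mathbb Cq_0$. Having rank $\le3$, it is one of the four members. These have rank exactly $3$, so the $c_i^A$ are linearly independent. Changing the basis of $H^0(A)$ multiplies the discriminant form by a scalar, and the only multiple of $\Theta_A$ that restricts to $s$ is $\Theta_A$. So $\Theta_A$ is well defined.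

**Step 13: each rank $3$ member occurs.** This step shows surjectivity. Write the member as $c_1'^2-c_0'c_2'$ with independent $c_i'\in H^0(L)$; it restricts to $s$. If the $c_i'$ had a common zero on $B_0$, $s$ would vanish doubly there, which is excluded. So $\Gamma'=\{c_0'X^2+2c_1'XY+c_2'Y^2=0\}\subset B_0\times\mathbb P^1$ is a divisor without fibre components $pt\times\mathbb P^1$, finite of degree $2$ over $B_0$. Its generic fibre is defined by a quadratic polynomial of discriminant $s$, which is not a square in the function field of $B_0$ (after trivializing $L$ generically), because $C=\{y^2=s\}$ is irreducible. Hence $\Gamma'$ is integral. The section $y'=(c_0'X+c_1'Y)/Y=-(c_1'X+c_2'Y)/X$ of the pullback of $L$ to $\Gamma'$ satisfies $y'^2=s$, so it defines a finite $B_0$-morphism $\Gamma'\to C$. It is birational, since both curves have degree $2$ over $B_0$ and $y'$ is not a function on $B_0$. As $C$ is smooth, it is an isomorphism. Then $\mathrm{pr}_2^*\mathcal O(1)|_{\Gamma'}$ gives a line bundle on $C$ of degree $6$ with $h^0\ge2$ and norm $L$, that is, an element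 of $\mathcal A$, and it maps to the given member.

**Step 14: the fibres are the pairs $\{A,\iota^*A\}$.** This step counts. Suppose $\Theta_{A_1}=\Theta_{A_2}$. The triples $(c_i^{A_1})$ and $(c_i^{A_2})$ are bases of the same $3$-dimensional space, the smallest $F\subset H^0(L)$ with $\Theta_{A_1}\in\mathrm{Sym}^2F$, with the same value of $c_1^2-c_0c_2$. So they differ by an element of the orthogonal group $O_3=\{\pm1\}\times SO_3$. Now $SO_3$ is the image of $SL_2$ acting on binary quadratic forms, that is, by changes of the basis of $H^0(A_i)$, and $-1$ only changes the sign of the equation. So $\Gamma_{A_1}=\Gamma_{A_2}$ for suitable bases. The two isomorphisms of $C$ with this curve over $B_0$ differ by an element of $\mathrm{Aut}(C/B_0)=\{1,\iota\}$, so $A_2\in\{A_1,\iota^*A_1\}$. Conversely $\Theta_{\iota^*A}=\Theta_A$, since $\Gamma_{\iota^*A}=\Gamma_A$ for pulled-back bases.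

Finally $A\not\cong\iota^*A$. Otherwise, as $h^0(A)=2$, the map $f:C\to\mathbb P^1$ defined by $A$ satisfies $f\iota=gf$ for some $g\in PGL_2$. Then $1\times g$ preserves $\Gamma_A$, so $\mathrm{Sym}^2g$ acts by a scalar on the triple $(c_i^A)$. These are linearly independent, so $\mathrm{Sym}^2g$ is scalar and $g=1$. Then $f\iota=f$ and $f$ factors through $\pi$, which is excluded for $A\in\mathcal A$. Hence
$$|\mathcal A|=2\cdot4=8.$$

## 9. The eight pieces $Y_A$

**Step 15: $Y$ is a disjoint union of eight closed, non-empty, irreducible sets.** For $A\in\mathcal A$ put $Y_A=\{E\in B:\mathrm{Hom}(M_A^*,E)\ne0\}$. It is closed by semicontinuity (the argument of Step 5 with $A$ fixed), and $Y=\bigcup_{A}Y_A$. By Step 6, $\det E'=N_A$ on $Y_A$, and $N_A=K_C-T-A$ determines $A$; so the $Y_A$ are pairwise disjoint. Each is non-empty by Step 9, where $A$ was arbitrary.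

For irreducibility, note that $Y_A$ consists exactly of the stable $E$ such that $E^*$ is (isomorphic to) a colength $2$ subsheaf of $M_A$. If $E\in Y_A$, then $E'\cong M_A^*$ by Step 6, with $\delta=12-\deg N_A=2$. Conversely, such an $E$ contains $M_A^*$, so $h^0(E)\ge4$ and $\mathrm{Hom}(M_A^*,E)\neq0$. Every colength $2$ subsheaf fits in a chain $E^*\subset K_1\subset M_A$ of colength $1$ inclusions: let $K_1$ be the preimage of a length $1$ subsheaf of $M_A/E^*$.

The chains are parametrized by an irreducible variety. $K_1$ is the kernel of a functional on a fibre $M_A|_q$, so it is given by a point of the $\mathbb P^2$-bundle $\mathbb P(M_A)$ of one-dimensional quotients of fibres. These $K_1$ form a vector bundle $\mathcal K_1$ on $\mathbb P(M_A)\times C$, the kernel of a surjection from the pullback of $M_A$ to a line bundle on the divisor that is the graph of $\mathbb P(M_A)\to C$. Then $E^*$ is given by a point of the $\mathbb P^2$-bundle $\mathbb P(\mathcal K_1)$ over $\mathbb P(M_A)\times C$. The open set of chains with $E$ stable maps onto $Y_A$, so $Y_A$ is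 irreducible, in particular connected.

## 10. A degeneration that joins the two strata of $Z$

**Step 16: two irreducible strata.** This step reduces connectedness of $Z$ to one limit. By Step 7, $Z=Z_0\sqcup Z_1$ according to $\delta=0$ or $1$.

If $\delta=0$, then $E=E'=M_U^*$ with $U\subset H$ a hyperplane generating $\pi^*L$. Conversely, a stable $M_U^*$ of this form has $h^0\ge4$, hence $H^0=U^*$, and so $\delta=0$. So $Z_0$ is the image of an open subset of $\mathbb P(H^*)=\mathbb P^4$. It is irreducible, and non-empty by Step 8.

If $\delta=1$, then $N=N_p:=\pi^*L(-p)$ for some $p$. As $h^0(N_p)=4$ by Lemma 1, $U=U_p:=H^0(\pi^*L(-p))$, and $E^*=\ker(M_{U_p}\to\mathbb C_q)$ for some $q\in C$ and some nonzero functional on $M_{U_p}|_q$. Here $U_p$ is regarded as the space of sections of $N_p$, which is bpf by Lemma 1. Conversely a stable $E$ of this form has $H^0(E)=U_p^*$ and $\delta=1$. So $Z_1$ is the image of an open subset of a $\mathbb P^2$-bundle over $C\times C$, and it is irreducible if non-empty.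

It suffices to find a point of $Z_1$ in the closure of $Z_0$: then $Z_0$ together with this point is connected, and so is its union with $Z_1$.

**Step 17: stable bundles with $q=p$.** This step produces the points of $Z_1$ that will be limits. Claim: for general nonzero $\lambda\in(M_{U_p}|_p)^*$, $E^*=\ker(\lambda:M_{U_p}\to\mathbb C_p)$ gives a stable $E$. Apply Lemma 6 with $N=N_p$, $U=U_p$, $\delta=1$.

(α) We have $H^0(N_p-T)=H^0(\pi^*e(-p))=\{\sigma\in H^0(e):\sigma(\pi(p))=0\}=\mathbb C\sigma_p$, of dimension $1$ because $e$ is bpf (Step 10) and $h^0(e)=2$. By (6), $H^0(M_{U_p}\otimes T)$ is spanned by $s_{\sigma_p}$, whose value at $p$ is the nonzero vector $\sigma_p\tau_p$. So $\mathrm{Hom}(E,T)=0$ if $\lambda(\sigma_p\tau_p)\neq0$.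

(β) Let $V\subset U_p$ be $3$-dimensional with $V\subset H^0(N_p(-D))$, $\deg D=11-8=3$. Put $\hat D=D+p$; as sections of $\pi^*L$, the elements of $V$ vanish on $\hat D$, of degree $4$. If $V\subset H^0(L)$, then $V=H^0(L(-\pi(p)))$. As $L$ is very ample, $L(-\pi(p))$ is bpf, so the base divisor of $V$ on $C$ is $\pi^*\pi(p)$, of degree $2<4$; impossible. Otherwise Lemma 3 gives $\hat D\le\pi^*\mathrm{div}(\sigma)$ for some nonzero $\sigma\in H^0(e)$. Since $p\le\hat D$, $\sigma(\pi(p))=0$ and $\sigma\in\mathbb C\sigma_p$. So $\hat D$ is one of the finitely many degree $4$ subdivisors of the fixed divisor $\pi^*\mathrm{div}(\sigma_p)$. Since $h^0(\pi^*L(-\hat D))\le3$ by Lemma 1, $V=H^0(\pi^*L(-\hat D))$, and there are finitely many $V$. For each, $M_{U_p}/M_V$ embeds in $(U_p/V)\otimes\mathcal O$, so $M_V\subset M_{U_p}$ is a subbundle of rank $2$, and $M_V\subset E^*$ holds for only one point $[\lambda]\in\mathbb P^2$. A general $\lambda$ avoids these finitely many points and the line $\lambda(\sigma_p\tau_p)=0$.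

**Step 18: the family.** This step builds a family over a neighborhood of $0$ in $\mathbb A^1$ with general member in $Z_0$ and special member as in Step 17. Fix $p$, let $\mathrm{ev}_p\in H^*$ be evaluation at $p$ (after trivializing $\pi^*L|_p$), and let $\eta\in H^*$. On $C\times\mathbb A^1$, with coordinate $\tau$ on $\mathbb A^1$, consider
$$\Phi=(\mathrm{ev}_p+\tau\eta)|_{M_H}:M_H\to\mathcal O\qquad(M_H\text{ pulled back from }C).$$
Let $z$ be a local coordinate at $p$ and $m_i$ a local frame of $M_H$. Each $m_i(0)$ lies in $M_H|_p=\ker\mathrm{ev}_p$, so $\Phi=(zf_i(z)+\tau g_i(z))_i$ with $g_i=\eta(m_i)$; thus $g(0)=\eta|_{\ker\mathrm{ev}_p}$.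

To identify $f(0)$, take a local section $m$ of $M_H$ and let $F(z,z')$ be the value at $z'$ of the section $m(z)\in H$, in a local trivialization of $\pi^*L$. Then $F(z,z)=0$, so $\partial_zF(0,0)=-\partial_{z'}F(0,0)$. The left side is the value of $f(0)$ on $m(0)$; the right side is minus the derivative at $p$ of $m(0)$. So $f(0)$ is, up to sign, the derivative-at-$p$ functional on $\ker\mathrm{ev}_p$, which is nonzero by Lemma 1. Its kernel is $H^0(\pi^*L(-2p))$.

Take $\eta$ with $f(0),g(0)$ linearly independent. Let $J\subset\mathcal O$ be the image of $\Phi$. Near $(p,0)$ it is contained in $(z,\tau)$ and spans $(z,\tau)/(z,\tau)^2$, so $J=(z,\tau)$ by Nakayama. On $C\times\{0\}$, $\Phi$ is surjective away from $p$, because for $c\neq p$ the functional $\mathrm{ev}_p$ is not proportional to $\mathrm{ev}_c$ (Lemma 1), so it is not zero on $M_H|_c=\ker\mathrm{ev}_c$. So $(p,0)$ is an isolated point of the closed set where $\Phi$ is not surjective. The rest of that set is closed, and its image in $\mathbb A^1$ is closed, as $C$ is proper, and does not contain $0$. Hence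 over a neighborhood $\Delta$ of $0$, $\Phi$ is surjective except at $(p,0)$.

**Step 19: the special member.** This step computes the limit. The kernel $\mathcal K$ of $\Phi$ on $C\times\Delta$ is reflexive on a smooth surface, hence locally free. As $J$ is $\tau$-torsion free, restricting $0\to\mathcal K\to M_H\to J\to0$ to $\tau=0$ keeps it exact, so $\mathcal K|_{\tau=0}=\ker(M_H\to J/\tau J)$. Since $\tau\in J$ near $(p,0)$ and $J=\mathcal O$ elsewhere, there is an exact sequence
$$0\to\tau\mathcal O/\tau J\to J/\tau J\to\mathcal O_C(-p)\to0,\qquad\tau\mathcal O/\tau J\cong\mathcal O/J=\mathbb C_p,\tag{10}$$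
where $\mathcal O_C(-p)$ is the image of $J$ in $\mathcal O_{C\times0}$. The composite $M_H\to\mathcal O_C(-p)$ is $\mathrm{ev}_p$, with kernel $M_H\cap(U_p\otimes\mathcal O)=M_{U_p}$. So $\mathcal K|_{\tau=0}$ is the kernel of a map $M_{U_p}\to\mathbb C_p$. A local section $m=\sum h_im_i$ of $M_{U_p}$ satisfies $\sum f_ih_i=0$, so $\Phi(m)=\tau\sum g_ih_i$, and its class in (10) is $\sum g_i(0)h_i(0)=\eta(m(p))$. Since $f(0)\ne0$, $\mathrm{ev}_p:M_H\to\mathcal O_C(-p)$ is surjective, so $M_{U_p}\subset M_H$ is a subbundle, with fibre $\ker f(0)$ at $p$. Therefore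
$$\mathcal K|_{\tau=0}=\ker(\lambda:M_{U_p}\to\mathbb C_p),\qquad\lambda=\eta|_{\ker f(0)}.$$
Every nonzero $\lambda$ arises this way: extend it to $\eta\in H^*$; then $g(0)$ is nonzero on $\ker f(0)$, so it is not proportional to $f(0)$.

**Step 20: the general member.** This step concludes that $Z$ is connected. For $\tau\ne0$ in $\Delta$, $\Phi_\tau$ is surjective, and $\mathcal K|_\tau=M_H\cap(U_\tau\otimes\mathcal O)=M_{U_\tau}$ with $U_\tau=\ker(\mathrm{ev}_p+\tau\eta)$, a hyperplane of $H$. Surjectivity of $\Phi_\tau$ means that $\mathrm{ev}_p+\tau\eta$ does not vanish on $\ker\mathrm{ev}_c$ for any $c\in C$, that is, $U_\tau\ne\ker\mathrm{ev}_c$. So $U_\tau$ generates $\pi^*L$. Choose $\lambda$ as in Step 17, so that $(\mathcal K|_0)^*$ is stable. By openness of stability, $(\mathcal K|_\tau)^*=M_{U_\tau}^*$ is stable, hence in $Z_0$, for small $\tau\neq0$. Hence $(\mathcal K|_0)^*\in Z_1\cap\overline{Z_0}$, and $Z$ is connected by Step 16.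

## 11. Nine components, and the Serre dual locus

For general $C$,
$$B(3,12,4)=Z\ \sqcup\bigsqcup_{A\in\mathcal A}Y_A$$
is a decomposition into $1+8=9$ non-empty, closed, connected, pairwise disjoint subsets, by Steps 4–9, 14, 15 and 20. Being finitely many and closed, they are also open, so they are the connected components.

For the Serre dual, $E\mapsto K_C\otimes E^*$ is an isomorphism from $M(3,12)$ to $M(3,60-12)=M(3,48)$. Riemann–Roch gives $h^0(E)-h^0(K_C\otimes E^*)=12-30=-18$, so $h^0(E)\ge4$ iff $h^0(K_C\otimes E^*)\ge22$. Thus $B(3,12,4)$ is identified with $B(3,48,22)$, and $\beta(3,48,22)=91-22(22-48+30)=91-88=3$. This proves Theorem 2. $\blacksquare$
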